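# Multiplicative complements and the constant $1/\sqrt{\pi}$

## Powers of two, odd numbers, and the price of a thin factor

Take $A=\{1,2,4,8,\dots\}$ and $B=\{1,3,5,7,\dots\}$. Every positive integer is a power of two times an odd number, so every $n$ is a product $ab$ with $a\in A$ and $b\in B$. Up to $12$ the first set offers $1,2,4,8$ and the second offers $1,3,5,7,9,11$; for instance $10=2\cdot 5$ and $12=4\cdot 3$. The set $A$ is very thin, with $1+\lfloor \log x/\log 2\rfloor$ elements up to $x$. The price is paid by $B$, which contains half of all integers.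

Now split the primes more fairly. Let $A$ consist of the integers whose prime factors are all $2$ or $\equiv 1 \pmod 4$, and let $B$ consist of those whose prime factors are all $\equiv 3\pmod 4$; the number $1$ belongs to both. Up to $20$,
$$A:\ 1,2,4,5,8,10,13,16,17,20,\qquad B:\ 1,3,7,9,11,19 .$$
Again every integer is a product $ab$: $6=2\cdot3$, $14=2\cdot 7$, $15=5\cdot 3$, $18=2\cdot 9$. We will see at the end that each of these sets has about a constant times $x/\sqrt{\log x}$ elements up to $x$, so both have density $0$.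

**Definition.** Let $\mathbb{Z}^+$ be the set of positive integers, and for $A\subseteq\mathbb{Z}^+$ let $A(x)=|A\cap\{1,\dots,x\}|$. A pair $(A,B)$ of subsets of $\mathbb{Z}^+$ forms *multiplicative complements of order 2*, written $(A,B)\in MC_2$, if every positive integer $n$ can be written as $n=ab$ with $a\in A$, $b\in B$. The pair is *infinite* if both $A$ and $B$ are infinite.

Representations need not be unique. Writing $1=1\cdot1$ shows that $1\in A\cap B$ always.

The examples show a trade-off: if the smaller set is very thin, the larger one must be dense. A short computation shows where a logarithm enters. Suppose $A$ is finite with $k$ elements and $B(y)\le cy$ for all $y\ge y_0$. Every $n\le x$ is some $ab$ with $b\le x/a$, so for $x\ge y_0\max A$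
$$\lfloor x\rfloor\le\sum_{a\in A}B(x/a)\le cx\sum_{a\in A}\frac1a\le cx(1+\log k),$$
since $k$ distinct positive integers have reciprocal sum at most $1+\frac12+\dots+\frac1k\le 1+\log k$. Hence $c\ge 1/(1+\log k)$. So the size of the larger set, times the logarithm of the size of the smaller one, is compared with $x$. When both sets grow, each shares the work, and the right power of the logarithm turns out to be $\frac12$. We therefore study
$$R(x)=\frac{\max\{A(x),B(x)\}\sqrt{\log\min\{A(x),B(x)\}}}{x}.$$

For powers of two and odd numbers, $R(x)\sim\frac12\sqrt{\log\log x}\to\infty$. For finite pairs $R$ can be small. The pair $(\{1\},\mathbb{Z}^+)$ has $R(x)=0$ for every $x$. A less degenerate case is $A=\{1,2\}$ with $B$ the set of integers divisible by $2$ to an even power. Here $B$ has density $\frac12+\frac18+\frac1{32}+\dots=\frac23$, so $R(x)\to\frac23\sqrt{\log 2}\approx0.555$. Compare this with $1/\sqrt\pi\approx0.564$.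

The problem comes from Anett Kocsis, Dávid Matolcsi, Csaba Sándor and György Tőtős, "Multiplicative complements II", arXiv:2305.03377 (2023). Is it true that $\limsup_{x\to\infty}R(x)>0$ for every *infinite* pair? Three results may be quoted.

1. (i) For every infinite $(A,B)\in MC_2$, $\displaystyle\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}\log\min\{A(x),B(x)\}}{x}=\infty$.
2. (ii) For every $(A,B)\in MC_2$, $\displaystyle\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}}{x/\sqrt{\log x}}\ge\frac1{\sqrt\pi}$.
3. (iii) There exists $(A,B)\in MC_2$ with $\displaystyle\lim_{x\to\infty}R(x)=\frac1{\sqrt\pi}$.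

The answer to the question is yes, with a sharp constant.

**Theorem.** For every infinite $(A,B)\in MC_2$,
$$\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}\sqrt{\log\min\{A(x),B(x)\}}}{x}\ \ge\ \frac1{\sqrt\pi}.$$
The constant $1/\sqrt\pi$ is best possible: there is an infinite pair for which the limit exists and equals $1/\sqrt\pi$.

The proof of the lower bound uses neither (i) nor (ii).

## Logarithmic scale and the Laplace transform

Fix $(A,B)\in MC_2$. For real $x\ge1$ put $A(x)=A(\lfloor x\rfloor)$, and likewise for $B$. Multiplication becomes addition if we write $x=e^s$, so for $s\ge0$ let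
$$\alpha(s)=A(e^s)e^{-s},\qquad \beta(s)=B(e^s)e^{-s},\qquad h=\alpha+\beta,$$
$$f(s)=\sum_{a\in A,\,a\le e^s}\frac1a,\qquad g(s)=\sum_{b\in B,\,b\le e^s}\frac1b,\qquad J=f+g .$$
Thus $\alpha(s)$ and $\beta(s)$ are the densities of the two sets at scale $e^s$, and $0\le\alpha,\beta\le1$. For the odd numbers, $\beta(s)\to\frac12$ and $g(s)\sim s/2$.

Two identities relate the sums to the densities. For $a\le e^s$ we have $\frac1a=e^{-s}+\int_{\log a}^{s}e^{-u}\,du$. Summing over $a\in A$, $a\le e^s$, gives $f(s)=\alpha(s)+\int_0^s\alpha(u)\,du$. The same holds for $g$ and $\beta$, hence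
$$J(s)=h(s)+\int_0^s h(u)\,du\le 2+2s. \tag{1}$$
Similarly, for $\tau>0$, $a^{-1-\tau}=(1+\tau)\int_{\log a}^\infty e^{-(1+\tau)s}\,ds$. Summing over all $a\in A$, with all terms nonnegative so that sum and integral may be exchanged, gives
$$\sum_{a\in A}a^{-1-\tau}=(1+\tau)\int_0^\infty\alpha(s)e^{-\tau s}\,ds, \tag{2}$$
and the same with $B$ and $\beta$. We also use $\zeta(1+\tau)\ge\int_1^\infty y^{-1-\tau}\,dy=1/\tau$, and $\int_0^\infty s^{-1/2}e^{-\tau s}\,ds=\Gamma(\tfrac12)\tau^{-1/2}=\sqrt{\pi/\tau}$. The latter is where $\pi$ comes from.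

**Lemma 1.** Let $(A,B)\in MC_2$. Suppose there are $c\ge0$, $\delta>0$ and $t_3>0$ such that
$$h(s)\le\frac{2c}{\sqrt s}+2e^{-\delta s}\qquad\text{for all }s\ge t_3 .$$
Then $c\ge1/\sqrt\pi$.

**Proof.** Every $n$ has the form $ab$, so every term of $\sum_n n^{-1-\tau}$ appears in the double sum $\sum_{a,b}(ab)^{-1-\tau}$. With (2) and the inequality $uv\le\big(\frac{u+v}2\big)^2$,
$$\frac1\tau\le\zeta(1+\tau)\le\sum_{a\in A}a^{-1-\tau}\sum_{b\in B}b^{-1-\tau}=(1+\tau)^2\int_0^\infty\alpha e^{-\tau s}ds\int_0^\infty\beta e^{-\tau s}ds\le(1+\tau)^2\Big(\frac12\int_0^\infty h(s)e^{-\tau s}ds\Big)^2 .$$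
On $[0,t_3]$ use $h\le2$, and on $[t_3,\infty)$ use the hypothesis:
$$\frac12\int_0^\infty h(s)e^{-\tau s}ds\le t_3+c\sqrt{\pi/\tau}+\frac1\delta .$$
Therefore $1\le(1+\tau)^2\big(\sqrt\tau\,(t_3+\tfrac1\delta)+c\sqrt\pi\big)^2$. Let $\tau\to0^+$ to get $1\le\pi c^2$. $\square$

Why not use the partial sums $f(s)g(s)\ge\sum_{n\le e^s}\frac1n\ge s$ instead? If $\alpha,\beta\le c/\sqrt s$ for large $s$, then $f(s),g(s)\le 2c\sqrt s+O(1)$. This yields only $4c^2\ge1$, that is, $c\ge\frac12<1/\sqrt\pi$. The loss is geometric. The product $fg$ sums over the square $\log a,\log b\le s$, whereas $n\le e^s$ needs only the triangle $\log a+\log b\le s$. For the density $1/\sqrt{uv}$ the square has integral $4s$. The triangle has integral $\int_0^s\big(\int_0^w\frac{du}{\sqrt{u(w-u)}}\big)dw=\pi s$.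

## Where the comfortable argument stops: sparse scales

Suppose, for contradiction, that $(A,B)$ is an infinite pair with $\limsup R<1/\sqrt\pi$. Fix $\varepsilon$ with $\limsup R<\varepsilon<1/\sqrt\pi$, then $\theta\in(0,1)$ so close to $1$ that
$$\varepsilon_1:=\varepsilon/\sqrt\theta<1/\sqrt\pi,\qquad\text{and put }\delta:=1-\theta .$$
Let $\lambda(s)=\log\min\{A(e^s),B(e^s)\}$. This is nondecreasing, and $\lambda(s)\to\infty$ because both sets are infinite. There is $t_0\ge1$ such that $\lambda(s)>0$ for $s\ge t_0$ and
$$\alpha(s),\ \beta(s)\le\frac{\varepsilon}{\sqrt{\lambda(s)}}\qquad(s\ge t_0). \tag{3}$$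
For integers $x=e^s$ this is $R(x)\le\varepsilon$; for real $x$ it follows because passing from $\lfloor x\rfloor$ to $x$ changes no counting function and only enlarges the denominator of $R$.

Here is the comfortable case. If $\min\{A(x),B(x)\}\ge x^\theta$ for all large $x$, then $\lambda(s)\ge\theta s$, so (3) gives $\alpha(s),\beta(s)\le\varepsilon_1/\sqrt s$. Lemma 1 with $c=\varepsilon_1$ then contradicts $\varepsilon_1<1/\sqrt\pi$.

The argument stops at scales where one set has far fewer than $x^\theta$ elements, because there $\lambda(s)$ is much smaller than $s$ and (3) says little. Such scales do occur in infinite pairs. Choose $2\le y_1<y_2<\cdots$ growing very fast, and let $P_1,P_2$ receive alternately the blocks of primes in $[y_k,y_{k+1})$, with the primes below $y_1$ going wherever we like. Let $A,B$ be the sets of integers built from $P_1$, respectively $P_2$. If $r$ primes of one class lie below $y_k$ and its next block starts at $y_{k+1}$, then the corresponding set has at most $(1+\log x/\log2)^r$ elements up to any $x<y_{k+1}$, since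 each exponent is at most $\log x/\log 2$. This is below $x^\theta$ on almost the whole block if $y_{k+1}$ is huge. Meanwhile the other set contains all primes in $[y_k,x]$, which is more than $x^\theta$ numbers once $x$ is large. So long stretches where exactly one set is thin alternate, and nothing in the definition of $MC_2$ limits their length. The hypothesis (3) must be used to limit them.

**Definition.** Let $N_A=\{s\ge0: A(e^s)\ge e^{\theta s}\}$, and define $N_B$ likewise. Call $s$ *$A$-sparse* if $s\notin N_A$, *$B$-sparse* if $s\notin N_B$, and *one-sparse* if exactly one of these holds.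

To see the notion at work, take $\theta=\frac12$ and $A$ the powers of two, and compare $A(x)$ with $\sqrt x$. On $[2^k,2^{k+1})$ we have $A(x)=k+1$, and we need $x\le(k+1)^2$. For $k=0$ this leaves only $x=1$; for $k=1,2,3$ the whole interval; for $k=4$ it leaves $[16,25]$; for $k=5$ it leaves $[32,36]$; for $k\ge6$ nothing, since $(k+1)^2<2^k$ (at $k=6$, $49<64$, and afterwards the right side doubles while the left side grows by a factor less than $2$). So in terms of $x=e^s$ the set $N_A$ is $\{1\}\cup[2,25]\cup[32,36]$. The scale $x=30$ is $A$-sparse and lies in the gap between $25$ and $32$. The odd numbers have $15\ge\sqrt{30}$ elements up to $30$, so this scale is one-sparse.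

If $s\in N_A$ fails, then $\alpha(s)<e^{-\delta s}$. Next, $N_A$ contains $0$ because $1\in A$. It is also closed. A convergent sequence in $N_A$ has a monotone subsequence $u_n\to u$. If $u_n\uparrow u$, then $A(e^u)\ge A(e^{u_n})\ge e^{\theta u_n}\to e^{\theta u}$. If $u_n\downarrow u$, then by right-continuity of $s\mapsto A(e^s)$ we have $A(e^u)=A(e^{u_n})\ge e^{\theta u_n}\ge e^{\theta u}$ for large $n$. Hence $L_A(s):=\max(N_A\cap[0,s])$ exists, all points of $(L_A(s),s]$ are $A$-sparse, and
$$\log A(e^s)\ge\log A(e^{L_A(s)})\ge\theta L_A(s). \tag{4}$$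
The same holds for $B$ with $L_B(s)$.

**Step 1. The sets $N_A$ and $N_B$ are unbounded.** This step ensures that every gap ends, and that $L_A(s),L_B(s)\to\infty$ as $s\to\infty$. Suppose $N_A$ is bounded. Then $\alpha(s)<e^{-\delta s}$ for all large $s$, so $f(s)=\alpha(s)+\int_0^s\alpha$ is bounded and $\sum_{a\in A}1/a<\infty$. Every $n\le x$ is $ab$ with $b\le x/a$, so
$$\frac{\lfloor x\rfloor}{x}\le\frac1x\sum_{a\in A,\,a\le x}B(x/a)=\sum_{a\in A,\,a\le x}\frac1a\,\beta(\log(x/a)).$$
The term with index $a$ is at most $1/a$, which is summable. For fixed $a$ it tends to $0$ as $x\to\infty$, because $\beta(s)\le\varepsilon/\sqrt{\lambda(s)}\to0$. By dominated convergence for sums the right side tends to $0$, while the left side tends to $1$. This is a contradiction, and the case of $N_B$ is symmetric.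

**Step 2. Pointwise bounds, and what is missing.** This step lists what (3) gives for $h$ at each kind of scale. Let $s\ge t_0$.

If $s$ is neither $A$-sparse nor $B$-sparse, then $\lambda(s)\ge\theta s$ and
$$h(s)\le\frac{2\varepsilon_1}{\sqrt s}. \tag{5}$$
If $s$ is both $A$-sparse and $B$-sparse, then
$$h(s)\le2e^{-\delta s}. \tag{6}$$
If $s$ is one-sparse, let $L(s)=L_A(s)$ when $s\notin N_A$, and $L(s)=L_B(s)$ when $s\notin N_B$. Say $s\notin N_A$ and $s\in N_B$. By (4), $\log A(e^s)\ge\theta L(s)$, and $\log B(e^s)\ge\theta s\ge\theta L(s)$. So $\lambda(s)\ge\theta L(s)$, and if $L(s)>0$ then $\beta(s)\le\varepsilon_1/\sqrt{L(s)}$ by (3), while $\alpha(s)<e^{-\delta s}$. The other case is identical, so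
$$h(s)\le\frac{\varepsilon_1}{\sqrt{L(s)}}+e^{-\delta s}. \tag{7}$$

Lemma 1 asks for $h(s)\le2\varepsilon_1/\sqrt s+2e^{-\delta s}$. Only (7) falls short, and the shortfall is explicit: we would be done if $s\le4L(s)$ at every large one-sparse $s$. The factor $4$ is available because at such a scale only one of the two sets contributes to $h$. So the task is to show that a gap of $N_A$ or $N_B$ that starts at $L$ cannot reach far beyond $L$ while the other set is not sparse.

## Counting products across a gap

Suppose $N_A$ has a gap from $L$ to $\ell$. Inside the gap (3) is weak. But once $A$ has recovered at $\ell$, and if $B$ is not too small, $\lambda(\ell)$ is large, so at every scale beyond $e^\ell$ *both* sets are thin. The move is to count products not at a scale inside the gap but up to $X=e^{L+\ell}$. If $n=ab\le X$, then $a\le e^L$, or $a\ge e^\ell$ and so $b\le e^L$, or $a$ lies in the gap, where $A$ has hardly any elements. In the first two cases one factor is at most $e^L$ and its partner is counted up to a bound of at least $e^\ell$, where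 it is rare. So the small factors, measured by $J(L)$, must do all the work.

**Lemma 2.** Let $0\le L<\ell$, $\ell\ge t_0$, and suppose $(L,\ell)\cap N_A=\emptyset$ or $(L,\ell)\cap N_B=\emptyset$. Then
$$\varepsilon J(L)\ge(1-\eta(L))\sqrt{\lambda(\ell)},\qquad \eta(L):=e^{-L}+\Big(1+\frac1\delta\Big)e^{-\delta L}. \tag{8}$$

**Proof.** By symmetry assume $(L,\ell)\cap N_A=\emptyset$. Put $X=e^{L+\ell}$ and write each positive integer $n\le X$ as $n=ab$ with $a\in A$, $b\in B$.

The number of $n$ with $a\le e^L$ is at most $\sum_{a\in A,\,a\le e^L}B(X/a)$. Here $X/a\ge e^\ell$, so (3) and the monotonicity of $\lambda$ give $B(X/a)\le\varepsilon\frac{X}{a}\big/\sqrt{\lambda(\ell)}$. The total is at most $\varepsilon Xf(L)/\sqrt{\lambda(\ell)}$.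

If $a\ge e^\ell$, then $b\le X/a\le e^L$. The number of such $n$ is at most $\sum_{b\in B,\,b\le e^L}A(X/b)$, and since $X/b\ge e^\ell$ this is at most $\varepsilon Xg(L)/\sqrt{\lambda(\ell)}$ in the same way.

The number of $n$ with $e^L<a<e^\ell$ is at most $X\sum_{e^L<a<e^\ell}\frac1a$, counting all multiples of $a$. For $s\in(L,\ell)$,
$$\sum_{e^L<a\le e^s}\frac1a=f(s)-f(L)\le\alpha(s)+\int_L^s\alpha(u)\,du ,$$
and for $s$ close enough to $\ell$ the left side is the whole sum over $e^L<a<e^\ell$. Since $\alpha(u)<e^{-\delta u}$ on $(L,\ell)$, letting $s\to\ell^-$ yields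
$$\sum_{e^L<a<e^\ell}\frac1a\le e^{-\delta\ell}+\int_L^\infty e^{-\delta u}\,du\le\Big(1+\frac1\delta\Big)e^{-\delta L}.$$

All $\lfloor X\rfloor\ge X-1$ integers are covered, so after division by $X$,
$$1-\frac1X\le\frac{\varepsilon J(L)}{\sqrt{\lambda(\ell)}}+\Big(1+\frac1\delta\Big)e^{-\delta L}.$$
Since $1/X\le e^{-L}$, this is (8). $\square$

**Step 3. Lemma 2 at a one-sparse scale.** This step turns the lemma into an upper bound for $s$ in terms of $L(s)$. Let $s\ge t_0$ be one-sparse, say $s\notin N_A$, $s\in N_B$, and $L=L(s)=L_A(s)$. Then $L<s$. By Step 1 and closedness, $\ell=\min(N_A\cap[s,\infty))$ exists. Clearly $(L,\ell)\cap N_A=\emptyset$ and $\ell\ge s\ge t_0$. Moreover $\log A(e^\ell)\ge\theta\ell\ge\theta s$ because $\ell\in N_A$, and $\log B(e^\ell)\ge\log B(e^s)\ge\theta s$ because $s\in N_B$. Hence $\lambda(\ell)\ge\theta s$. By (8), whenever $\eta(L)<1$, we get $\sqrt{\theta s}\le\frac{\varepsilon}{1-\eta(L)}J(L)$. Dividing by $\sqrt\theta$,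
$$\sqrt s\le\frac{\varepsilon_1}{1-\eta(L(s))}\,J(L(s)). \tag{9}$$
The case $s\in N_A$, $s\notin N_B$ is the same with the roles exchanged.

Since $\varepsilon_1^2<1/\pi$, we have $2\varepsilon_1^2<2/\pi<1$ and $4\varepsilon_1^2<4/\pi<2$. So we can fix $\kappa>0$ with
$$q:=2(1+\kappa)\varepsilon_1^2<1,\qquad 4(1+\kappa)^2\varepsilon_1^2<2. \tag{10}$$
As $\eta(L)$ decreases to $0$, there is $t_1\ge t_0$ with $1/(1-\eta(L))\le1+\kappa$ for all $L\ge t_1$. By Step 1 there is $t_2\ge t_1$ with $L_A(s),L_B(s)\ge t_1$ for all $s\ge t_2$. Then every one-sparse $s\ge t_2$ satisfies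
$$t_1\le L(s)<s,\qquad \sqrt s\le(1+\kappa)\varepsilon_1J(L(s)). \tag{11}$$

## A self-improving bound for $J$

The inequalities (7) and (11) feed each other. A bound for $J$ gives, by (11), a lower bound for $L(s)$. By (7) this gives an upper bound for $h$, and by (1) a new bound for $J$. If we already had $J(L)\le4\varepsilon_1\sqrt L$ up to a factor near $1$, which is what integrating $h\le2\varepsilon_1/\sqrt s$ would produce, then (11) would give $\sqrt s\le2\sqrt{L(s)}$ by (10), and we would be done. The reasoning looks circular, so we need a place to start.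

The start that offers itself is $J(s)\le2+2s$, followed by iteration. If $J(s)=O(s^{\rho})$ with $\rho>\frac12$, then (11) gives $L(s)\ge\text{const}\cdot s^{1/(2\rho)}$. Hence $h(s)=O(s^{-1/(4\rho)})$ by (5), (6) and (7), and $J(s)=O(s^{1-1/(4\rho)})$ by (1). Starting at $\rho=1$ the exponents are $1,\frac34,\frac23,\frac58,\frac35,\dots$. The rule $\rho\mapsto1-\frac1{4\rho}$ sends $\frac{k+1}{2k}$ to $\frac{k+2}{2(k+1)}$. So they decrease to $\frac12$ and never reach it. The remedy is to apply one round of the loop to the best constant $W$ in $J\le W\sqrt s$ on a finite range. There the loop acts as $W\mapsto C+\max\{4\varepsilon_1,qW\}$ with $q<1$, and a finite quantity bounded in this way is bounded uniformly.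

**Step 4. $J(s)=O(\sqrt s)$.** This step provides the bound of the right order. For $t\ge t_2$ let
$$W(t)=\sup_{t_1\le u\le t}\frac{J(u)}{\sqrt u},$$
which is finite by (1). Let $s\in[t_2,t]$ be one-sparse. Since $t_1\le L(s)<s\le t$, we have $J(L(s))\le W(t)\sqrt{L(s)}$, and (11) gives $\sqrt s\le(1+\kappa)\varepsilon_1W(t)\sqrt{L(s)}$, that is,
$$\frac{\varepsilon_1}{\sqrt{L(s)}}\le\frac{(1+\kappa)\varepsilon_1^2W(t)}{\sqrt s}.$$
Together with (5), (6) and (7), for all $s\in[t_2,t]$,
$$h(s)\le\frac{\max\{2\varepsilon_1,(1+\kappa)\varepsilon_1^2W(t)\}}{\sqrt s}+2e^{-\delta s}. \tag{12}$$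
Now insert this in (1). For $s\in[t_2,t]$ bound $h(s)$ by $2$ and $\int_0^{t_2}h$ by $2t_2$, and use (12) on $[t_2,s]$. Since $\int_0^su^{-1/2}du=2\sqrt s$ and $2(1+\kappa)\varepsilon_1^2=q$, we get
$$J(s)\le C+\max\{4\varepsilon_1,\,qW(t)\}\sqrt s,\qquad C:=2+2t_2+\frac2\delta .$$
For $s\in[t_1,t_2]$ this holds as well, because there $J(s)\le2+2t_2$. Divide by $\sqrt s\ge1$ and take the supremum over $s\in[t_1,t]$:
$$W(t)\le C+\max\{4\varepsilon_1,\,qW(t)\}.$$
If the maximum is $4\varepsilon_1$, then $W(t)\le C+4\varepsilon_1$. If it is $qW(t)$, then $W(t)\le C/(1-q)$, as $W(t)$ is finite and $q<1$. So $W(t)\le\max\{C+4\varepsilon_1,\,C/(1-q)\}$ for every $t$, and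
$$W_0:=\limsup_{s\to\infty}\frac{J(s)}{\sqrt s}<\infty .$$

**Step 5. $W_0\le4\varepsilon_1$.** This step removes the additive constant $C$ by passing to the limit. Let $W>W_0$. Since $L(s)\to\infty$ along one-sparse $s\to\infty$, we have $J(L(s))\le W\sqrt{L(s)}$ for all large one-sparse $s$. As in Step 4, with $W$ in place of $W(t)$, for all large $s$
$$h(s)\le\frac{\max\{2\varepsilon_1,(1+\kappa)\varepsilon_1^2W\}}{\sqrt s}+2e^{-\delta s}.$$
Integrating through (1) shows $J(s)\le O(1)+\max\{4\varepsilon_1,qW\}\sqrt s$, where the $O(1)$ does not depend on $s$. So $W_0\le\max\{4\varepsilon_1,qW\}$. Letting $W\downarrow W_0$ yields $W_0\le\max\{4\varepsilon_1,qW_0\}$. If $W_0>4\varepsilon_1$, this would say $W_0\le qW_0$ with $W_0>0$ and $q<1$, which is impossible. Hence $W_0\le4\varepsilon_1$.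

**Step 6. The bound that Lemma 1 needs.** This step closes the shortfall left by (7). Since $4(1+\kappa)\varepsilon_1>4\varepsilon_1\ge W_0$, for all large one-sparse $s$ we have $J(L(s))\le4(1+\kappa)\varepsilon_1\sqrt{L(s)}$. By (11) and (10),
$$\sqrt s\le4(1+\kappa)^2\varepsilon_1^2\sqrt{L(s)}\le2\sqrt{L(s)} .$$
So $s\le4L(s)$, and (7) becomes $h(s)\le2\varepsilon_1/\sqrt s+e^{-\delta s}$. With (5) and (6) for the other scales, there is $t_3>0$ with
$$h(s)\le\frac{2\varepsilon_1}{\sqrt s}+2e^{-\delta s}\qquad\text{for all }s\ge t_3. \tag{13}$$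

**Step 7. The contradiction.** This step ends the proof of the lower bound. By (13), Lemma 1 applies with $c=\varepsilon_1$ and gives $\varepsilon_1\ge1/\sqrt\pi$, whereas $\varepsilon_1<1/\sqrt\pi$ by the choice of $\theta$. Hence $\limsup_{x\to\infty}R(x)\ge1/\sqrt\pi>0$ for every infinite $(A,B)\in MC_2$. $\blacksquare$

## Balancing two classes of primes

Result (iii) already provides a pair with $R(x)\to1/\sqrt\pi$. The theorem asks for an infinite pair, so we construct one explicitly. The plan is to start from the second pair of the opening, primes split modulo $4$, and to move a thin set of primes from one class to the other until both sets have the same asymptotic size.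

We recall three facts. The prime number theorem in arithmetic progressions says that each of the classes $1$ and $3$ modulo $4$ contains $\sim\frac12x/\log x$ primes up to $x$. Mertens' theorem in arithmetic progressions says that for $Q_1=\{2\}\cup\{p\equiv1\bmod4\}$ and $Q_2=\{p\equiv3\bmod4\}$
$$\prod_{p\le x,\,p\in Q_i}\Big(1-\frac1p\Big)^{-1}\sim\kappa_i\sqrt{\log x}\qquad(i=1,2),$$
and $\kappa_1\kappa_2=e^\gamma$, with $\gamma$ Euler's constant, because the product over all primes is $\sim e^\gamma\log x$. Finally, Wirsing's theorem (Math. Ann. 143 (1961), Satz 1) says: if $F\ge0$ is multiplicative with $F(p^\nu)\le c_1c_2^\nu$, $c_2<2$, and $\sum_{p\le x}F(p)\sim\varrho\,x/\log x$ with $\varrho>0$, then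
$$\sum_{n\le x}F(n)\sim\frac{e^{-\gamma\varrho}}{\Gamma(\varrho)}\,\frac{x}{\log x}\prod_{p\le x}\sum_{\nu\ge0}\frac{F(p^\nu)}{p^{\nu}} . \tag{14}$$

If $F$ is the indicator function of the integers built from a set $P$ of primes, the inner sum is $(1-1/p)^{-1}$ for $p\in P$ and $1$ otherwise. With $P=Q_i$, (14) shows that the two sets of the opening have $\sim\kappa_ie^{-\gamma/2}\pi^{-1/2}\,x/\sqrt{\log x}$ elements, $i=1,2$. The product of the two factors $\kappa_ie^{-\gamma/2}$ is $1$, so the larger of the sets is smallest when both factors equal $1$. We now arrange this.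

**Step 8. A thin set of primes with divergent reciprocal sum.** This step supplies the primes that may be moved without changing the prime counts to leading order. Choose $\{i,j\}=\{1,2\}$ with $\kappa_i\le\kappa_j$. Let $p_1<p_2<\cdots$ be the odd primes of $Q_j$, and put
$$D_0=\{d_1<d_2<\cdots\},\qquad d_k=p_{m_k},\quad m_k=k\lceil\log\log(k+16)\rceil .$$
The indices $m_k$ are strictly increasing. If $D_0$ has $K$ elements up to $x$, then $m_K\le\#\{p\le x:p\in Q_j\}$, so $K\le\#\{p\le x: p\in Q_j\}/\lceil\log\log(K+16)\rceil$. As $K\to\infty$ with $x$, $D_0$ has $o(x/\log x)$ elements up to $x$. On the other hand $p_m\sim2m\log m$, $m_k\sim k\log\log k$ and $\log m_k\sim\log k$, so $d_k\sim2k\log k\log\log k$. Since $\sum1/(k\log k\log\log k)$ diverges by the integral test (an antiderivative is $\log\log\log$), $\sum_{p\in D_0}1/p=\infty$.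

**Step 9. Hitting a prescribed product.** This step chooses $D\subseteq D_0$ with
$$\prod_{p\in D}\Big(1-\frac1p\Big)^{-1}=\sqrt{\kappa_j/\kappa_i}. \tag{15}$$
Let $T=\log\sqrt{\kappa_j/\kappa_i}\ge0$. If $T=0$, take $D=\emptyset$. If $T>0$, put $x_k=-\log(1-1/d_k)\ge1/d_k$. The terms decrease to $0$ and have divergent sum. Go through $k=1,2,\dots$ and select $k$ whenever adding $x_k$ to the sum of the terms already selected keeps it at most $T$. The selected terms have sum at most $T$. Infinitely many $k$ are rejected, since otherwise the selected sum would diverge. At each rejection the distance from the current sum to $T$ is less than $x_k$. As $x_k\to0$ and the distance never increases, the selected sum equals $T$. Let $D$ be the set of selected $d_k$; this gives (15).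

**Step 10. The extremal pair.** This step computes both counting functions. Let $P_1=Q_i\cup D$ and $P_2=Q_j\setminus D$, which partition the primes, and let $A$ and $B$ be the sets of integers all of whose prime factors lie in $P_1$ and $P_2$ respectively. Sorting the prime factors of $n$ gives $n=ab$, so $(A,B)\in MC_2$. Because $D$ has $o(x/\log x)$ elements up to $x$, for $k=1,2$
$$\#\{p\le x:p\in P_k\}\sim\frac12\,\frac{x}{\log x}.$$
In particular $P_1,P_2$ are infinite and the pair is infinite. By (15), passing from $Q_i$ to $P_1$ multiplies $\kappa_i$ by $\sqrt{\kappa_j/\kappa_i}$, and passing from $Q_j$ to $P_2$ divides $\kappa_j$ by the same number. Both results are $\sqrt{\kappa_1\kappa_2}=e^{\gamma/2}$, so for $k=1,2$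
$$\prod_{p\le x,\,p\in P_k}\Big(1-\frac1p\Big)^{-1}\sim e^{\gamma/2}\sqrt{\log x}.$$
Apply (14) to the indicator functions of $A$ and $B$, with $c_1=c_2=1$, $\varrho=\frac12$ and $\Gamma(\frac12)=\sqrt\pi$:
$$A(x),\ B(x)\ \sim\ \frac{e^{-\gamma/2}}{\sqrt\pi}\cdot\frac{x}{\log x}\cdot e^{\gamma/2}\sqrt{\log x}=\frac1{\sqrt\pi}\,\frac{x}{\sqrt{\log x}} .$$
Hence $\log\min\{A(x),B(x)\}\sim\log x$, and $R(x)\to1/\sqrt\pi$. This proves the second part of the Theorem. $\blacksquare$

## Other powers of the logarithm

Replace the square root in $R$ by an exponent $c$. For every infinite $(A,B)\in MC_2$ and every $c>\frac12$,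
$$\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}\,(\log\min\{A(x),B(x)\})^{c}}{x}=\infty .$$
Indeed the quotient is $R(x)\,(\log\min\{A(x),B(x)\})^{c-1/2}$. The first factor has $\limsup$ at least $1/\sqrt\pi$, and the second tends to infinity because both sets are infinite. The case $c=1$ is (i). For $c<\frac12$ the pair of Step 10 has limit $0$, since there $R(x)\to1/\sqrt\pi$ while $(\log\min\{A(x),B(x)\})^{c-1/2}\to0$. So $\frac12$ is the exact critical exponent, and at this exponent $1/\sqrt\pi$ is the exact constant.

Finally, $\log\min\{A(x),B(x)\}\le\log x$, so $R(x)\le\max\{A(x),B(x)\}\sqrt{\log x}/x$. The Theorem therefore contains (ii) for infinite pairs.
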